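
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The cohomological Duflo isomorphism fails in infinite dimensions}


\begin{abstract}
For a finite-dimensional Lie algebra $\mathfrak g$ over a field of characteristic zero, a theorem of Kontsevich says that $H^{\cdot}(\mathfrak g;S(\mathfrak g))$ and $H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$ are isomorphic graded algebras. It has been conjectured that this remains true for every Lie algebra. We disprove the conjecture with an explicit finitely presented Lie algebra: the two algebras are told apart by the dimension of the span of all products of two classes of degree $2$. The mechanism is that the commutative monomial $x_1^2x_2^2$ factors as $(x_1x_2)(x_1x_2)$ and as $(x_1^2)(x_2^2)$, and that symmetrization followed by multiplication in the enveloping algebra distinguishes the two factorizations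 even up to cyclic rotation of words. In contrast, we show that in cohomological degree $0$ the algebras are isomorphic for every Lie algebra.
\end{abstract}

\section{The question and the results}

\subsection{Two cohomology algebras}
Throughout, $k$ is a field of characteristic $0$, and $\mathfrak g$ is a Lie algebra over $k$, possibly infinite-dimensional. It acts by derivations on its symmetric algebra $S(\mathfrak g)$ and on its enveloping algebra $\mathcal U(\mathfrak g)$, extending the adjoint action. We write $u\cdot s$ for the action of $u\in\mathfrak g$ on an element $s$ of a $\mathfrak g$-module $M$, and $W\cdot M$ for the span of all $u\cdot s$ with $u$ in a subspace $W\subset\mathfrak g$ and $s\in M$.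

For a $\mathfrak g$-module $M$ let $C^p(\mathfrak g;M)=\mathrm{Hom}(\Lambda^p\mathfrak g,M)$ be the Chevalley--Eilenberg cochains, with
\[
(dc)(a_1,\dots,a_{p+1})=\sum_i(-1)^{i+1}a_i\cdot c(\dots\hat a_i\dots)+\sum_{i<j}(-1)^{i+j}c([a_i,a_j],\dots\hat a_i\dots\hat a_j\dots),
\]
and let $H^{\cdot}(\mathfrak g;M)$ be their cohomology. If $M$ is an associative algebra on which $\mathfrak g$ acts by derivations, the cup product
\[
(c\cup c')(a_1,\dots,a_{p+r})=\sum_{\text{shuffles }\sigma}\mathrm{sgn}(\sigma)\,c(a_{\sigma(1)},\dots,a_{\sigma(p)})\,c'(a_{\sigma(p+1)},\dots,a_{\sigma(p+r)})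
\]
makes $C^{\cdot}(\mathfrak g;M)$ a dg algebra and $H^{\cdot}(\mathfrak g;M)$ a graded algebra. Coefficients are even, and tensor products of graded algebras carry the Koszul sign determined by the cohomological degree. In degree $0$ one gets the invariants $S(\mathfrak g)^{\mathfrak g}$ for $M=S(\mathfrak g)$ and the center $Z(\mathcal U(\mathfrak g))$ for $M=\mathcal U(\mathfrak g)$.

How do these algebras compare for $M=S(\mathfrak g)$ and $M=\mathcal U(\mathfrak g)$? Additively there is nothing to ask. By the Poincar\'e--Birkhoff--Witt theorem the symmetrization map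
\[
\varphi=\varphi_{\rm PBW}:S(\mathfrak g)\to\mathcal U(\mathfrak g),\qquad \varphi(g_1\cdots g_n)=\frac1{n!}\sum_{\sigma\in\Sigma_n}g_{\sigma(1)}\cdots g_{\sigma(n)},
\]
is an isomorphism of $\mathfrak g$-modules, so it induces a linear isomorphism $\varphi_*$ on cohomology. But $\varphi$ is not multiplicative, and the question is whether \emph{some} isomorphism is.

For $\dim\mathfrak g<\infty$ the answer is yes. Let $\mathrm{Tr}_{2i}(x)=\mathrm{Tr}((\mathrm{ad}\,x)^{2i})$ and
\begin{equation}\label{eq:j}
j(x)=\det\left(\frac{\sinh(\mathrm{ad}\,x/2)}{\mathrm{ad}\,x/2}\right),\qquad j^{1/2}=\exp\Big(\sum_{i\ge1}c_{2i}\,\mathrm{Tr}_{2i}\Big)\in\widehat S(\mathfrak g^*),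
\end{equation}
with suitable rational constants $c_{2i}$. Elements of $\mathfrak g^*$ act on $S(\mathfrak g)$ as derivations, so $j^{1/2}$ acts as a constant-coefficient differential operator of infinite order, the \emph{Duflo operator} $\varphi_{\rm strange}$. Kontsevich's theorem states that $\varphi_{\rm PBW}\circ\varphi_{\rm strange}$ induces an isomorphism of graded algebras $H^{\cdot}(\mathfrak g;S(\mathfrak g))\to H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$; in degree $0$ this is the classical Duflo isomorphism $S(\mathfrak g)^{\mathfrak g}\cong Z(\mathcal U(\mathfrak g))$.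

The correction $\varphi_{\rm strange}$ is made of traces, which need $\dim\mathfrak g<\infty$. The conclusion, however, makes no reference to traces, and one may hope that it survives. This is the following conjecture, posed in \cite{Shoikhet}.

\begin{conjecture}
For any (maybe infinite-dimensional) Lie algebra $\mathfrak g$ the algebras $H^{\cdot}(\mathfrak g;S(\mathfrak g))$ and $H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$ are isomorphic as graded algebras.
\end{conjecture}

\subsection{Results}
Fix an integer $q\ge3$. Let $\mathfrak h$ be the Lie algebra with generators $e,x_1,y_1,x_2,y_2,z_1,\dots,z_q$ and relations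
\begin{gather*}
[x_1,y_1]+[x_2,y_2]=0,\qquad [z_i,z_j]=[z_i,x_j]=[z_i,y_j]=0,\\
[e,v]=v\quad\text{for each of the generators } v=x_i,y_i,z_i .
\end{gather*}

\begin{theorem}\label{thm:main}
Let $A=H^{\cdot}(\mathfrak h;S(\mathfrak h))$ and $B=H^{\cdot}(\mathfrak h;\mathcal U(\mathfrak h))$. Write $A^2A^2$ for the span of all products of two elements of $A^2$, and similarly for $B$. Then $A^2$ and $B^2$ are finite-dimensional and
\[
\dim_kB^2B^2>\dim_kA^2A^2 .
\]
Hence $A\not\cong B$ as graded algebras, and the conjecture is false.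
\end{theorem}

\begin{theorem}\label{thm:zero}
For every Lie algebra $\mathfrak g$ over $k$ there is an algebra isomorphism $S(\mathfrak g)^{\mathfrak g}\cong Z(\mathcal U(\mathfrak g))$. It is given by $\varphi_{\rm PBW}\circ\varphi_{\rm strange}$, where the Duflo operator is extended to $S(\mathfrak f)\supset S(\mathfrak g)^{\mathfrak g}$, with $\mathfrak f$ the sum of all finite-dimensional ideals of $\mathfrak g$.
\end{theorem}

So the degree-$0$ part of the conjecture holds for every Lie algebra, and the failure is in positive degree. Theorem~\ref{thm:zero} is proved in Section~\ref{sec:zero}, independently of the rest.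

\subsection{The plan}
Write $m$ for the \emph{$S$-degree}: elements of $S^m(\mathfrak g)$ have $S$-degree $m$. Since $\varphi(s)\varphi(t)$ equals $\varphi(st)$ up to terms of lower $S$-degree, $H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$ is, via $\varphi_*$, the same space as $H^{\cdot}(\mathfrak g;S(\mathfrak g))$ with a product modified by lower terms. Passing to leading terms can only lose products, so one expects the span of products in $B$ to be at least as large as that in $A$. It is strictly larger as soon as some product that vanishes in $A$ acquires a nonzero lower term in an $S$-degree where nothing has been counted yet. To turn this into a proof that no abstract isomorphism exists we need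

\begin{enumerate}
\item[(i)] a pair of classes whose product vanishes over $S$ but not over $\mathcal U$;
\item[(ii)] finite dimensions, so that dimensions can be compared;
\item[(iii)] control of the $S$-degrees that occur in $A^2$.
\end{enumerate}

Item (i) is found in Section~\ref{sec:surface} for the Lie algebra $\mathfrak s$ generated by $x_1,y_1,x_2,y_2$ alone, the genus-$2$ surface Lie algebra; the computation can be done by hand. The element $e$ restricts everything to weight $0$ (Section~\ref{sec:weight}), which makes the cochain spaces finite-dimensional up to powers of $e$. The elements $z_i$ control the powers of $e$ through a Koszul complex, and this gives (ii) and (iii) (Section~\ref{sec:low}).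

\section{The surface Lie algebra: one monomial, two products}\label{sec:surface}

Let $V=\langle x_1,y_1,x_2,y_2\rangle$ and
\[
\mathfrak s=\mathrm{FreeLie}(V)/([x_1,y_1]+[x_2,y_2]),
\]
graded by \emph{weight} with $V$ in weight $1$. A subscript $(i)$ denotes the part of weight $i$; weights add under multiplication in $S$ and $\mathcal U$. Since $\mathfrak s$ is generated in weight $1$, $\mathfrak s_{(i+1)}=[V,\mathfrak s_{(i)}]$ for $i\ge1$.

\subsection{A short resolution}
Put $U=\mathcal U(\mathfrak s)$. If $T=T(V)$ is the tensor algebra and $r=\sum_i(x_iy_i-y_ix_i)$, then $U=T/(r)$. Let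
\[
\hat r=x_1\wedge y_1+x_2\wedge y_2\in\Lambda^2V .
\]

\begin{lemma}\label{lem:res}
The complex of left $U$-modules
\[
0\to U\otimes k\hat r\to U\otimes V\to U\to k\to0,\qquad u\otimes\hat r\mapsto\sum_i(ux_i\otimes y_i-uy_i\otimes x_i),\quad u\otimes v\mapsto uv,
\]
is exact. Moreover $\mathfrak s_{(2)}=\Lambda^2V/k\hat r$, $\dim\mathfrak s_{(2)}=5$ and $\dim\mathfrak s_{(3)}=16$.
\end{lemma}

\begin{proof}
The composite of the first two maps is $u\otimes\hat r\mapsto ur=0$. Exactness at $U$ and $k$ holds because $V$ generates the augmentation ideal of $U$ as a left ideal. On the left, $ux_1=0$ forces $u=0$, since $x_1\ne0$ and $U$ is an enveloping algebra, hence a domain.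

At $U\otimes V$: let $I=TrT$. Since $T=k\oplus TV$, we have $I=Tr+IV$. Suppose $\sum_vu_vv=0$ in $U$, with $v$ running over the basis of $V$. Lift $u_v$ to $\tilde u_v\in T$; then $\sum_v\tilde u_vv=tr+\sum_vi_vv$ with $t\in T$, $i_v\in I$, that is,
\[
\sum_v(\tilde u_v-i_v)v=t\sum_i(x_iy_i-y_ix_i)\quad\text{in }T .
\]
In the free algebra $T$ the coefficients in front of the last letter are unique. So $\tilde u_{y_i}-i_{y_i}=tx_i$ and $\tilde u_{x_i}-i_{x_i}=-ty_i$, which says that $\sum_vu_v\otimes v$ is the image of $t\otimes\hat r$.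

Since $\hat r$ has weight $2$, counting dimensions by weight gives $\dim U_{(n)}=4\dim U_{(n-1)}-\dim U_{(n-2)}$ for $n\ge1$, so $\dim U_{(n)}=1,4,15,56$ for $n=0,1,2,3$. The description of $\mathfrak s_{(2)}$ is immediate from the presentation, and $6-1=5$. By PBW, $U_{(3)}\cong S^3V\oplus(V\otimes\mathfrak s_{(2)})\oplus\mathfrak s_{(3)}$ as vector spaces, so $\dim\mathfrak s_{(3)}=56-20-20=16$.
\end{proof}

\subsection{Small cochains}
We need the analogue of this resolution with some central elements added, so we treat that case at once. Let $\mathfrak n=\langle z_1,\dots,z_q\rangle$ be abelian of weight $1$, where in this section any finite $q\ge0$ is allowed; put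
\[
\mathfrak a=\mathfrak s\oplus\mathfrak n,\qquad V_{\mathfrak a}=V\oplus\mathfrak n .
\]
Recall the standard free resolution $\mathcal U(\mathfrak a)\otimes\Lambda\mathfrak a$ of $k$, with differential
\begin{multline}\label{eq:std}
u\otimes a_1\wedge\dots\wedge a_n\mapsto\sum_i(-1)^{i+1}ua_i\otimes a_1\wedge\cdots\hat a_i\cdots\wedge a_n\\
+\sum_{i<j}(-1)^{i+j}u\otimes[a_i,a_j]\wedge a_1\wedge\cdots\hat a_i\cdots\hat a_j\cdots\wedge a_n .
\end{multline}
Applying $\mathrm{Hom}_{\mathcal U(\mathfrak a)}(-,M)$ gives $C^{\cdot}(\mathfrak a;M)$. The cup product of cochains is $c\cup c'=\mu\circ(c\otimes c')\circ\Delta$, where $\mu$ is the product of $M$ and $\Delta$ is the shuffle coproduct of $\Lambda\mathfrak a$. Hence restricting cochains to a \emph{subcoalgebra} $K\subset\Lambda\mathfrak a$, meaning $\Delta K\subset K\otimes K$, is compatible with products. We take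
\[
K=(k\oplus V\oplus k\hat r)\otimes\Lambda\mathfrak n\subset\Lambda\mathfrak s\otimes\Lambda\mathfrak n=\Lambda\mathfrak a .
\]
It is a subcoalgebra, because $\Delta\hat r\in\hat r\otimes1+V\otimes V+1\otimes\hat r$. Let $\xi_i,\eta_i,\zeta_i$ be dual to $x_i,y_i,z_i$, and let $\mathfrak a^!=K^*$. Since $K\subset\Lambda V_{\mathfrak a}$, the algebra $\mathfrak a^!$ is a quotient of the exterior algebra on the $\xi_i,\eta_i,\zeta_i$, namely
\begin{equation}\label{eq:dual}
\mathfrak a^!=\mathfrak s^!\otimes\Lambda[\zeta_1,\dots,\zeta_q],\qquad \mathfrak s^!=\langle1;\ \xi_1,\eta_1,\xi_2,\eta_2;\ \kappa\rangle,\qquad \xi_i\eta_i=-\eta_i\xi_i=\kappa\quad(i=1,2),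
\end{equation}
where $\kappa(\hat r)=1$. All other products of two of the $\xi,\eta$ vanish, as do all products of $\kappa$ with the $\xi,\eta$.

\begin{lemma}\label{lem:small}
For every $\mathfrak a$-module $M$, restriction to $K$ is a quasi-isomorphism
\[
C^{\cdot}(\mathfrak a;M)\to\mathrm{Hom}(K,M)=\mathfrak a^!\otimes M,\qquad d(\theta\otimes s)=\sum_vv^*\theta\otimes(v\cdot s),
\]
$v$ running over the basis of $V_{\mathfrak a}$ and $v^*$ over the dual basis. If $M$ is an algebra on which $\mathfrak a$ acts by derivations, it is a map of dg algebras for the product $(\theta\otimes s)(\theta'\otimes s')=\theta\theta'\otimes ss'$.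
\end{lemma}

\begin{proof}
The first sum in \eqref{eq:std} maps $\mathcal U(\mathfrak a)\otimes K$ to itself because $K$ is a subcoalgebra. The second sum vanishes on $\mathcal U(\mathfrak a)\otimes K$, because $\sum_i[x_i,y_i]=0$ and $\mathfrak n$ is central in $\mathfrak a$. So $\mathcal U(\mathfrak a)\otimes K$ is a subcomplex. Under $\mathcal U(\mathfrak a)=U\otimes\mathcal U(\mathfrak n)$ it is the tensor product of the complex of Lemma~\ref{lem:res} with the Koszul resolution $\mathcal U(\mathfrak n)\otimes\Lambda\mathfrak n$, so by K\"unneth it too is a free resolution of $k$. The inclusion of one free resolution of $k$ in another, over the identity of $k$, is a homotopy equivalence; applying $\mathrm{Hom}_{\mathcal U(\mathfrak a)}(-,M)$ proves the first claim. The formula for $d$ is the dual of the first sum in \eqref{eq:std}. Multiplicativity was explained above.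
\end{proof}

For $q=0$ this says that $H^{\cdot}(\mathfrak s;M)$ is computed by $M\to V^*\otimes M\to\kappa M$. Write $c=\sum_i(\xi_ic(x_i)+\eta_ic(y_i))$ for an element of $V^*\otimes M$. Then \eqref{eq:dual} gives
\begin{equation}\label{eq:dcc}
dc=\kappa\sum_i\big(x_i\cdot c(y_i)-y_i\cdot c(x_i)\big),\qquad cc'=\kappa\sum_i\big(c(x_i)c'(y_i)-c(y_i)c'(x_i)\big),
\end{equation}
the second formula when $M$ is an algebra. In particular
\begin{equation}\label{eq:H2}
H^2(\mathfrak s;M)=\kappa M/\kappa(V\cdot M).
\end{equation}

\subsection{Hamiltonian cocycles}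
There is a supply of $1$-cocycles with polynomial coefficients. For $f\in S(V)\subset S(\mathfrak s)$ define $c_f\in V^*\otimes S(\mathfrak s)$ by
\[
c_f(y_i)=\frac{\partial f}{\partial x_i},\qquad c_f(x_i)=-\frac{\partial f}{\partial y_i}.
\]
It is a cocycle: by \eqref{eq:dcc}, with $v,w$ running over the basis of $V$,
\[
dc_f=\kappa\sum_vv\cdot\partial_vf=\kappa\sum_{v,w}[v,w]\,\partial_w\partial_vf=0,
\]
since $[v,w]$ is antisymmetric and $\partial_w\partial_vf$ symmetric in $v,w$. By \eqref{eq:dcc} again,
\[
c_fc_g=\kappa\,\{f,g\},\qquad\{f,g\}=\sum_i\left(\frac{\partial f}{\partial x_i}\frac{\partial g}{\partial y_i}-\frac{\partial f}{\partial y_i}\frac{\partial g}{\partial x_i}\right).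
\]
So over $S(\mathfrak s)$ the product is the canonical Poisson bracket. Over $\mathcal U(\mathfrak s)$ the product $\varphi(c_f)\varphi(c_g)$ is given by the same formula, with the symmetrized derivatives multiplied in the given order. To see a difference we look for $f,g$ with $\{f,g\}=0$ such that the cancellation uses commutativity. If $f$ depends on the $x_i$ only and $g$ is linear in the $y_i$, then $\{f,g\}$ is the derivative of $f$ along a vector field in the $x$-plane. Take
\begin{equation}\label{eq:fg}
f=x_1^2x_2,\qquad g=x_1x_2y_1-2x_2^2y_2 .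
\end{equation}
The values of the two cocycles are
\[
\begin{array}{l@{\qquad}l}
c_f(y_1)=2x_1x_2, & c_f(y_2)=x_1^2,\qquad c_f(x_1)=c_f(x_2)=0,\\[2pt]
c_g(y_1)=x_2y_1, & c_g(y_2)=x_1y_1-4x_2y_2,\qquad c_g(x_1)=-x_1x_2,\qquad c_g(x_2)=2x_2^2,
\end{array}
\]
and
\begin{equation}\label{eq:cancel}
c_fc_g=\kappa\,\big(2\,(x_1x_2)(x_1x_2)-2\,(x_1^2)(x_2^2)\big)=0 .
\end{equation}
The two terms cancel because the monomial $x_1^2x_2^2$ does not remember how it was factored. The product of the symmetrized factors does. Put $a=x_1$, $b=x_2$ and $\sigma=\varphi(x_1x_2)=\frac12(ab+ba)$ in $U$. Then, by \eqref{eq:dcc} for $M=U$,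
\begin{equation}\label{eq:prodU}
\varphi(c_f)\varphi(c_g)=-\kappa\sum_i\varphi(c_f(y_i))\varphi(c_g(x_i))=2\kappa\,(\sigma^2-a^2b^2).
\end{equation}
By \eqref{eq:H2} the class of this in $H^2(\mathfrak s;U)$ depends only on $\sigma^2-a^2b^2$ modulo $V\cdot U=[V,U]$, and working modulo $[V,U]$ means that words in the generators may be rotated cyclically: $vw\equiv wv$ for $v\in V$ and $w\in U$.

\begin{lemma}\label{lem:cyclic}
In $U$ we have $\sigma^2-a^2b^2\equiv\frac14[a,b]^2$ modulo $[V,U_{(3)}]$.
\end{lemma}

\begin{proof}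
Rotating words of length $4$,
\begin{align*}
\sigma^2&=\tfrac14(abab+abba+baab+baba)\equiv\tfrac12abab+\tfrac12aabb,\\
[a,b]^2&=abab-abba-baab+baba\equiv2abab-2aabb,
\end{align*}
so $\sigma^2-aabb\equiv\frac12(abab-aabb)\equiv\frac14[a,b]^2$.
\end{proof}

Length $4$ is the shortest at which two words in $a,b$ with the same letters can differ up to rotation: a cyclic word in $a,b$ of length at most $3$ is determined by its length and the number of its $a$'s, whereas $abab$ and $aabb$ are different cyclic words.

Put
\[
h=[x_1,x_2]\cdot[x_1,x_2]\in S^2(\mathfrak s)_{(4)},\qquad\text{so that }\varphi(h)=[a,b]^2 .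
\]
It remains to see that the difference is not a coboundary.

\begin{lemma}\label{lem:trace}
$h\notin V\cdot S(\mathfrak s)$.
\end{lemma}

\begin{proof}
The action of $V$ preserves the $S$-degree, so it suffices to show $h\notin V\cdot S^2(\mathfrak s)$. Let $\mathsf E,\mathsf F,\mathsf H$ be the standard basis of $\mathfrak{sl}_2$ and let $\rho:\mathfrak s\to\mathfrak{sl}_2$ be the homomorphism with $x_1\mapsto\mathsf E$, $x_2\mapsto\mathsf F$, $y_1,y_2\mapsto0$; it respects the defining relation. The functional $S^2(\mathfrak s)\to k$, $p\cdot p'\mapsto\mathrm{Tr}(\rho(p)\rho(p'))$, vanishes on $\mathfrak s\cdot S^2(\mathfrak s)$ by invariance of the trace form, and takes the value $\mathrm{Tr}(\mathsf H^2)=2\ne0$ on $h$.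
\end{proof}

\begin{proposition}\label{prop:example}
In $H^{\cdot}(\mathfrak s;S(\mathfrak s))$ we have $[c_f][c_g]=0$, while in $H^{\cdot}(\mathfrak s;\mathcal U(\mathfrak s))$
\[
\varphi_*[c_f]\,\varphi_*[c_g]=\tfrac12\,\varphi_*[\kappa h]\ne0 .
\]
\end{proposition}

\begin{proof}
The first statement is \eqref{eq:cancel}. The formula follows from \eqref{eq:prodU} and Lemma~\ref{lem:cyclic}. The class $[\kappa h]$ is nonzero by \eqref{eq:H2} and Lemma~\ref{lem:trace}, and $\varphi_*$ is a linear isomorphism.
\end{proof}

So $\varphi_*$ is not multiplicative for $\mathfrak s$. This does not yet contradict the conjecture, since some other map might be an isomorphism. Nor can we count dimensions for $\mathfrak s$ directly: $H^1(\mathfrak s;S(\mathfrak s))$ is infinite-dimensional. Indeed, if $f\in S^m(V)$, $m\ge1$, is nonzero, then $c_f\neq0$ has coefficients of $S$-degree $m-1$ and weight $m-1$; it could only be the coboundary of an element of $S$-degree $m-1$ and weight $m-2$, and there is no such element except $0$. We now modify $\mathfrak s$ so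 that dimensions become finite and the example persists.

\section{Restricting to weight zero}\label{sec:weight}

\subsection{The Lie algebra $\mathfrak h$}
From now on $q\ge3$. Let $e$ act on $\mathfrak a=\mathfrak s\oplus\mathfrak n$ by the derivation $[e,u]=iu$ for $u$ of weight $i$. Then
\[
\mathfrak h=k\,e\ltimes\mathfrak a
\]
is the Lie algebra of Theorem~\ref{thm:main}. Indeed, in the algebra given there by generators and relations the subalgebra generated by $V_{\mathfrak a}$ is a quotient of $\mathfrak a$ and is stable under $\mathrm{ad}\,e$, so the evident maps between that algebra and $ke\ltimes\mathfrak a$ are defined in both directions and are mutually inverse. We extend the weight by giving $e$ weight $0$; the weight on $\mathfrak h$, $S(\mathfrak h)$, $\mathcal U(\mathfrak h)$ is the eigenvalue of $\mathrm{ad}\,e$, and it lies in $\mathbb Z_{\ge0}$.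

The element $e$ forces cohomology to sit in weight $0$, where $\xi_i,\eta_i,\zeta_i$ are given weight $-1$. The cocycles $c_f,c_g$ of \eqref{eq:fg} have degree $1$ and coefficients of weight $2$, so they have weight $1$ and would be lost. Multiplying them by $\zeta_1$ and $\zeta_2$ brings them to weight $0$. This is the first purpose of $\mathfrak n$; the second appears in Section~\ref{sec:low}.

\subsection{The model}
Let $M$ be $S(\mathfrak h)$ or $\mathcal U(\mathfrak h)$, and let $L_M$ be the dg algebra
\[
L_M^i=\mathfrak a^!_i\otimes M_{(i)},\qquad d(\theta\otimes s)=\sum_vv^*\theta\otimes(v\cdot s),\qquad(\theta\otimes s)(\theta'\otimes s')=\theta\theta'\otimes ss',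
\]
$v$ running over the basis of $V_{\mathfrak a}$. Let $\varepsilon\in\mathfrak h^*$ be given by $\varepsilon(e)=1$, $\varepsilon|_{\mathfrak a}=0$.

\begin{proposition}\label{prop:model}
$H^{\cdot}(\mathfrak h;M)\cong\Lambda[\varepsilon]\otimes H^{\cdot}(L_M)$ as graded algebras.
\end{proposition}

\begin{proof}
Since $[\mathfrak h,\mathfrak h]\subset\mathfrak a$, $d\varepsilon=0$. Extend cochains on $\mathfrak a$ by $0$ on $e$. Then $C(\mathfrak h;M)=C(\mathfrak a;M)\oplus\varepsilon C(\mathfrak a;M)$, and evaluating the definition of $d$ on $(e,a_1,\dots)$ gives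
\[
dc=d_{\mathfrak a}c+\varepsilon\,\theta_ec,\qquad d(\varepsilon c)=-\varepsilon\,d_{\mathfrak a}c,
\]
where $(\theta_ec)(a_1,\dots)=e\cdot c(a_1,\dots)-\sum_ic(\dots,[e,a_i],\dots)$.

A cochain $c\in C(\mathfrak a;M)$ is the same as a family $(c_j)_{j\in\mathbb Z}$ of cochains, $c_j$ raising weight by $j$, such that on each argument only finitely many $c_j$ are nonzero. The operator $d_{\mathfrak a}$ acts componentwise and $\theta_ec_j=jc_j$. So $C(\mathfrak a;M)=C_0\oplus C_{\ne}$ as complexes, with $C_0=\{c=c_0\}$ and $C_{\ne}=\{c_0=0\}$. On $C_{\ne}$ the operator $\theta_e$ is invertible, since we may divide $c_j$ by $j\ne0$ in characteristic $0$, and it commutes with $d_{\mathfrak a}$. The subcomplex $C_{\ne}\oplus\varepsilon C_{\ne}$ is acyclic: if $c+\varepsilon b$ is a cocycle in it, then $d_{\mathfrak a}c=0$ and $\theta_ec=d_{\mathfrak a}b$, so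
\[
d(\theta_e^{-1}b)=\theta_e^{-1}d_{\mathfrak a}b+\varepsilon b=c+\varepsilon b .
\]
On $C_0$ the operator $\theta_e$ vanishes. Hence $\Lambda[\varepsilon]\otimes C_0\hookrightarrow C(\mathfrak h;M)$ is a quasi-isomorphism, and an inclusion of dg algebras because products of weight-preserving cochains preserve weight.

In the same way $\mathrm{Hom}(K,M)=\mathrm{Hom}(K,M)_0\oplus\mathrm{Hom}(K,M)_{\ne}$ as complexes, and the restriction map of Lemma~\ref{lem:small} is the direct sum of its restrictions to the two summands. A direct sum of two chain maps is a quasi-isomorphism only if both are, so $C_0\to\mathrm{Hom}(K,M)_0$ is a quasi-isomorphism of dg algebras. Finally the part of $K$ of degree $i$ has weight exactly $i$, so $\mathrm{Hom}(K,M)_0=L_M$. Altogether $H^{\cdot}(\mathfrak h;M)\cong\Lambda[\varepsilon]\otimes H^{\cdot}(C_0)\cong\Lambda[\varepsilon]\otimes H^{\cdot}(L_M)$.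
\end{proof}

Write $L_S,L_U$ for $M=S(\mathfrak h),\mathcal U(\mathfrak h)$, and identify $A=\Lambda[\varepsilon]\otimes H(L_S)$, $B=\Lambda[\varepsilon]\otimes H(L_U)$.

\subsection{Leading terms}
Since $\varphi$ is $\mathfrak h$-equivariant and preserves weight, applying it to coefficients is an isomorphism of complexes $L_S\cong L_U$, and likewise $\Lambda[\varepsilon]\otimes L_S\cong\Lambda[\varepsilon]\otimes L_U$. We write $\varphi$ for both; they induce the linear isomorphism $\varphi_*:A\cong B$. Give $\varepsilon$ the $S$-degree $0$. The differential of $L_S$ preserves the $S$-degree, so $L_S$, $H(L_S)$ and $A=\bigoplus_mA_m$ are graded by it as algebras; we write $A^i_m$ for cohomological degree $i$ and $S$-degree $m$. Put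
\[
F_mB=\varphi_*\Big(\bigoplus_{n\le m}A_n\Big),\qquad F_mB/F_{m-1}B\cong A_m .
\]

\begin{lemma}\label{lem:leading}
If $a\in A_m$ and $b\in A_n$, then $\varphi_*(a)\varphi_*(b)\in\varphi_*(ab)+F_{m+n-1}B$.
\end{lemma}

\begin{proof}
For $s\in S^m(\mathfrak h)$, $t\in S^n(\mathfrak h)$ we have $\varphi(s)\varphi(t)-\varphi(st)\in\varphi(S^{\le m+n-1}(\mathfrak h))$. Let the cocycles $\tilde a,\tilde b\in\Lambda[\varepsilon]\otimes L_S$ of $S$-degrees $m,n$ represent $a,b$. Then $\varphi(\tilde a)\varphi(\tilde b)-\varphi(\tilde a\tilde b)=\varphi(c)$ with $c$ of $S$-degrees at most $m+n-1$. The left side is a cocycle. As $\varphi$ is an isomorphism of complexes, $c$ is a cocycle, and since $d$ preserves the $S$-degree, so are its homogeneous components.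
\end{proof}

\section{The cohomology of $L_S$ in degrees at most two}\label{sec:low}

Adjoining $e$ has a price: $S(\mathfrak h)=S(\mathfrak a)[e]$ contains all powers of $e$, and these have weight $0$. A priori they could produce classes of degree $2$ in infinitely many $S$-degrees. This section shows that they do not.

\begin{proposition}\label{prop:low}
For $i\le2$ the space $H^i(L_S)$ is finite-dimensional and concentrated in $S$-degree $i$. Moreover $H^0(L_S)=k$.
\end{proposition}

\subsection{The differential and powers of $e$}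
Put $L_{\mathfrak a}=\bigoplus_i\mathfrak a^!_i\otimes S(\mathfrak a)_{(i)}$, with the differential $d_{\mathfrak a}$ of Lemma~\ref{lem:small}. As $e$ has weight $0$, $L_S=\bigoplus_nL_{\mathfrak a}e^n$. For $v\in V_{\mathfrak a}$ we have $[v,e]=-v$, so $v\cdot(se^n)=(v\cdot s)e^n-n\,vs\,e^{n-1}$ for $s\in S(\mathfrak a)$. Hence for $c\in L_{\mathfrak a}$
\begin{equation}\label{eq:dOmega}
d(ce^n)=(d_{\mathfrak a}c)\,e^n-n\,\Omega c\,e^{n-1},\qquad\Omega=\Omega_1+\Omega_{\mathfrak n},
\end{equation}
\[
\Omega_1=\sum_i(\xi_ix_i+\eta_iy_i),\qquad\Omega_{\mathfrak n}=\sum_i\zeta_iz_i .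
\]
So the powers of $e$ interact through multiplication by $\Omega$, and the question is how exact this multiplication is.

Let $X=\mathfrak s^!\otimes S(\mathfrak s)$ with differential $d_X$, and $P=\Lambda[\zeta_1,\dots,\zeta_q]\otimes k[z_1,\dots,z_q]$, graded by the degree in the $\zeta_i$. Since $\mathfrak s$ and $\mathfrak n$ commute and $\mathfrak n$ is abelian, $\mathfrak a^!\otimes S(\mathfrak a)=X\otimes P$ with $d_{\mathfrak a}=d_X\otimes1$. By \eqref{eq:dcc}, $d_X\Omega_1=\kappa\sum_i([x_i,y_i]-[y_i,x_i])=0$. Thus $\Omega$ is a cocycle, multiplication by it acts on the cohomology $H(X)\otimes P$, and $\Omega^2=0$ because $\Omega$ has degree $1$ in a graded commutative algebra. Put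
\[
Z=H(L_{\mathfrak a})=(H(X)\otimes P)_0,
\]
the part of total weight $0$, where $\mathfrak a^!_i$ has weight $-i$. Let $Z^i_m$ be its part of degree $i$ and $S$-degree $m$. Each $Z^i$ is finite-dimensional, since $\mathfrak a^!_i\otimes S(\mathfrak a)_{(i)}$ is, and $\Omega$ maps $Z^i_m$ to $Z^{i+1}_{m+1}$.

\begin{lemma}\label{lem:koszul}
For $i\le2$, the kernel of $\Omega$ on $Z^i$ is $\Omega Z^{i-1}$.
\end{lemma}

\begin{proof}
The complex $P$ with the differential $\Omega_{\mathfrak n}$ is the cohomological Koszul complex of the regular sequence $z_1,\dots,z_q$ in $k[z_1,\dots,z_q]$. Its cohomology is concentrated in degree $q$, so it is exact in degrees $\le2$; here $q\ge3$ is used. The same holds after tensoring with $H^j(X)$.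

Since $\Omega^2=0$, one inclusion is clear. Let $c\in Z^i$ with $\Omega c=0$, and write $c=\sum_{j\ge j_0}c_j$ with $c_j\in H^j(X)\otimes P^{i-j}$. Multiplication by $\Omega_1$ raises $j$ by one and multiplication by $\Omega_{\mathfrak n}$ preserves it. So the component of $\Omega c$ in $H^{j_0}(X)\otimes P^{i-j_0+1}$ is $\Omega_{\mathfrak n}c_{j_0}$, and it vanishes. By exactness $c_{j_0}=\Omega_{\mathfrak n}b$ with $b\in H^{j_0}(X)\otimes P^{i-j_0-1}$, which may be taken of weight $0$ because $\Omega_{\mathfrak n}$ has weight $0$; if $j_0=i$, this means $c_{j_0}=0$. Replace $c$ by $c-\Omega b$, whose components start at $j_0+1$. After finitely many steps $c=0$.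
\end{proof}

\subsection{Only one $S$-degree occurs in $Z^i$}

\begin{lemma}\label{lem:diag}
For $i\le2$ and $m\ne i$ we have $Z^i_m=0$.
\end{lemma}

\begin{proof}
We have $S(\mathfrak a)_{(0)}=k$, $S(\mathfrak a)_{(1)}=V_{\mathfrak a}$ and $S(\mathfrak a)_{(2)}=S^2V_{\mathfrak a}\oplus\mathfrak s_{(2)}$. So only $Z^2_1=0$ has to be shown. Here the coefficients lie in $\mathfrak s_{(2)}$ and no $z_i$ occurs, so $Z^2_1=\bigoplus_jH_j\otimes\Lambda^{2-j}[\zeta]$, where $H_j$ is the cohomology of $X$ at $\mathfrak s^!_j\otimes\mathfrak s_{(2)}$. Explicitly, $H_2,H_1,H_0$ are the cohomologies at the $\mathfrak s_{(2)}$-terms of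
\[
V^*\otimes V\to\kappa\,\mathfrak s_{(2)}\to0,\qquad V\to V^*\otimes\mathfrak s_{(2)}\to\kappa\,\mathfrak s_{(3)},\qquad0\to\mathfrak s_{(2)}\to V^*\otimes\mathfrak s_{(3)} .
\]

\emph{$H_2=0$.} By \eqref{eq:dcc} the image of $V^*\otimes V$ is $\kappa[V,V]=\kappa\,\mathfrak s_{(2)}$.

\emph{$H_1=0$.} The first map is $v\mapsto\sum_ww^*\otimes[w,v]$. It is injective: if all $[w,v]$ vanish in $\mathfrak s_{(2)}=\Lambda^2V/k\hat r$, then $w\wedge v\in k\hat r$ for all $w\in V$; as $\hat r$ has rank $4$ and $w\wedge v$ has rank at most $2$, $w\wedge v=0$ for all $w$, so $v=0$. The second map is surjective, since $\mathfrak s_{(3)}=[V,\mathfrak s_{(2)}]$. By Lemma~\ref{lem:res} the dimensions are $4$, $20$, $16$, and $20-4-16=0$.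

\emph{$H_0=0$.} Let $s\in\mathfrak s_{(2)}$ commute with $V$. A basis of $\mathfrak s_{(2)}$ is
\[
[x_1,x_2],\quad[y_1,y_2],\quad[x_1,y_2],\quad[x_2,y_1],\quad[x_1,y_1].
\]
For each of the first four, $[u,w]$ say, there is a homomorphism $\mathfrak s\to\mathfrak{sl}_2$ with $u\mapsto\mathsf E$, $w\mapsto\mathsf F$ and the other two generators going to $0$; the relation is respected because in each of the pairs $\{x_1,y_1\}$, $\{x_2,y_2\}$ one generator goes to $0$. It kills the other four basis elements, so it maps $s$ to $c\,\mathsf H$, where $c$ is the coefficient of $[u,w]$ in $s$. Since $s$ commutes with $u$, $0=[\mathsf E,c\,\mathsf H]=-2c\,\mathsf E$, so $c=0$. Hence $s=c'[x_1,y_1]$. The homomorphism $\mathfrak s\to\mathfrak{sl}_2$ with $x_1,y_2\mapsto\mathsf E$ and $y_1,x_2\mapsto\mathsf F$ respects the relation, as $[\mathsf E,\mathsf F]+[\mathsf F,\mathsf E]=0$. It maps $s$ to $c'\,\mathsf H$, which must commute with $\mathsf E$. So $c'=0$.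
\end{proof}

\subsection{Proof of Proposition~\ref{prop:low}}
The idea is to remove the coefficients of a cocycle one by one, from the highest power of $e$ down. Let $i\le2$ and let $c=\sum_{n\le N}c_ne^n\in L_S^i$ be a cocycle of $S$-degree $m$, so that $c_n\in(L_{\mathfrak a}^i)_{m-n}$. By \eqref{eq:dOmega},
\begin{equation}\label{eq:coc}
d_{\mathfrak a}c_n=(n+1)\,\Omega c_{n+1}\quad\text{for all }n .
\end{equation}
The top coefficient satisfies $d_{\mathfrak a}c_N=0$, so it defines a class $[c_N]\in Z^i_{m-N}$. If $m-N\ne i$, this class is $0$ by Lemma~\ref{lem:diag}; then $c_N=d_{\mathfrak a}b$ for some $b\in(L_{\mathfrak a}^{i-1})_{m-N}$, and $c-d(be^N)$ is a cohomologous cocycle of smaller degree in $e$. Repeating this, we find that $c$ is a coboundary if $m<i$, and that if $m\ge i$ we may assume $N=m-i$, where $c_N=0$ is allowed.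

Suppose $m>i$, so $N>0$. By \eqref{eq:coc} for $n=N-1$, and since $N\ne0$ in $k$, $\Omega[c_N]=0$ in $Z$. By Lemmas~\ref{lem:koszul} and~\ref{lem:diag}, $[c_N]=\Omega[b]$ for some $b\in(L_{\mathfrak a}^{i-1})_{i-1}$ with $d_{\mathfrak a}b=0$. Then
\[
c+\tfrac1{N+1}\,d(be^{N+1})=c-\Omega b\,e^N
\]
has the coefficient $c_N-\Omega b$ at $e^N$, which is a $d_{\mathfrak a}$-coboundary and can be removed as before. What remains has degree less than $m-i$ in $e$, and all its successive top coefficients can be removed by Lemma~\ref{lem:diag}. So $c$ is a coboundary, and $H^i(L_S)_m=0$.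

If $m=i$, then $N=0$ and every class is represented by some $c_0\in L_{\mathfrak a}^i$ with $d_{\mathfrak a}c_0=0$; hence $\dim H^i(L_S)_i\le\dim Z^i<\infty$. For $i=0$ only the constants occur, so $H^0(L_S)=k$.\qed

\medskip
Consequently $A^2=H^2(L_S)\oplus\varepsilon H^1(L_S)$ is finite-dimensional, with $A^2=A^2_2\oplus A^2_1$, $A^2_2=H^2(L_S)$ and $A^2_1=\varepsilon H^1(L_S)$. Since $\varepsilon^2=0$, $A^2_1A^2_1=0$. As $A$ is graded commutative,
\begin{equation}\label{eq:AA}
A^2A^2=A^2_2A^2_2\oplus A^2_1A^2_2\subset A_4\oplus A_3 .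
\end{equation}
So no element of $A^2A^2$ has a component of $S$-degree $2$. The next section exhibits a nonzero product in $B^2B^2$ that lies in $F_2B$.

\section{A new product in $B$}

Let $f,g$ be as in \eqref{eq:fg} and put
\[
\alpha=c_f\zeta_1,\qquad\beta=c_g\zeta_2 .
\]
They lie in $(L_S^2)_2$. Since $\mathfrak n$ acts trivially on $S(\mathfrak a)$, $d\alpha=(dc_f)\zeta_1=0$ and $d\beta=(dc_g)\zeta_2=0$. So $[\alpha],[\beta]\in A^2_2$, and $\alpha\beta=-c_fc_g\zeta_1\zeta_2=0$ by \eqref{eq:cancel}. Let
\[
\tau=\kappa\,\zeta_1\zeta_2\,h\in(L_S^4)_2,\qquad h=[x_1,x_2]\cdot[x_1,x_2].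
\]
It is a cocycle, because $v^*\kappa=0$ for $v\in V$ and $\mathfrak n$ acts trivially on $h$.

\begin{lemma}\label{lem:prod}
In $B^4$ we have $\varphi_*[\alpha]\,\varphi_*[\beta]=-\frac12\,\varphi_*[\tau]$.
\end{lemma}

\begin{proof}
Moving $\zeta_1$ past $\varphi(c_g)$ gives a sign, so by \eqref{eq:prodU}
\[
\varphi(\alpha)\varphi(\beta)=-\varphi(c_f)\varphi(c_g)\zeta_1\zeta_2=-2\kappa\,\zeta_1\zeta_2\,(\sigma^2-a^2b^2).
\]
For $c\in V^*\otimes\mathcal U(\mathfrak s)_{(3)}$ the element $c\,\zeta_1\zeta_2$ lies in $L_U^3$, and since $\mathfrak n$ acts trivially on $\mathcal U(\mathfrak a)$, its coboundary is $(dc)\zeta_1\zeta_2$ with $dc$ as in \eqref{eq:dcc}. So $\kappa\,\zeta_1\zeta_2\,[V,\mathcal U(\mathfrak s)_{(3)}]$ consists of coboundaries. By Lemma~\ref{lem:cyclic}, $\varphi(\alpha)\varphi(\beta)$ is cohomologous to $-\frac12\kappa\,\zeta_1\zeta_2\,[a,b]^2=-\frac12\varphi(\tau)$.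
\end{proof}

Next we show that $\tau$ is not exact. The danger is that the powers of $e$, which interact with $X\otimes P$ through $\Omega$, make $\tau$ exact although $\kappa h$ is not. The condition $q\ge3$ excludes this.

\begin{lemma}\label{lem:tau}
$[\tau]\ne0$ in $H^4(L_S)$.
\end{lemma}

\begin{proof}
Suppose $\tau=dy$ with $y\in L_S^3$; we may take $y$ of $S$-degree $2$. Its coefficients have weight $3$. Write $y=y_0+y_1e$ with $y_0\in(L_{\mathfrak a}^3)_2$, $y_1\in(L_{\mathfrak a}^3)_1$; there is no term with $e^2$, since $S^0(\mathfrak a)_{(3)}=0$. By \eqref{eq:dOmega}, $d_{\mathfrak a}y_1=0$ and $\tau=d_{\mathfrak a}y_0-\Omega y_1$. So in $H(X)\otimes P$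
\begin{equation}\label{eq:tauexact}
[\kappa h]\,\zeta_1\zeta_2=-\Omega[y_1].
\end{equation}
The coefficients of $y_1$ lie in $\mathfrak a_{(3)}=\mathfrak s_{(3)}$, so no $z_i$ occurs and $[y_1]=u^0+u^1+u^2$ with $u^j\in H^j(X)\otimes\Lambda^{3-j}[\zeta]$. Compare the two sides of \eqref{eq:tauexact} by degree in the $z_i$. The left side has $z$-degree $0$; $\Omega_1$ preserves the $z$-degree and $\Omega_{\mathfrak n}$ raises it by $1$. The part of $z$-degree $1$ gives $\Omega_{\mathfrak n}(u^0+u^1+u^2)=0$, hence $\Omega_{\mathfrak n}u^1=0$, as the $\Omega_{\mathfrak n}u^j$ lie in different $H^j(X)\otimes P$. Since $\Omega_{\mathfrak n}=\sum_i\zeta_iz_i$ and the $z_i$ are independent, $\zeta_iu^1=0$ for every $i$. Only the top exterior power of the $\zeta$'s is annihilated by all $\zeta_i$, and $u^1$ lies in $H^1(X)\otimes\Lambda^2[\zeta]$ with $2<q$. So $u^1=0$.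

The part of \eqref{eq:tauexact} in $H^2(X)\otimes\Lambda^2[\zeta]$ of $z$-degree $0$ now reads $[\kappa h]\,\zeta_1\zeta_2=-\Omega_1u^1=0$. Hence $[\kappa h]=0$ in $H^2(X)=\kappa S(\mathfrak s)/\kappa(V\cdot S(\mathfrak s))$, which contradicts Lemma~\ref{lem:trace}.
\end{proof}

For $q=2$ the step $u^1=0$ breaks down: $\Lambda^2[\zeta]$ is then the top exterior power, and $\Omega_{\mathfrak n}u^1=0$ carries no information.

\section{Proof of Theorem~\ref{thm:main}}

By Section~\ref{sec:low}, $A^2$ is finite-dimensional; hence so are $B^2=\varphi_*(A^2)$, $A^2A^2$ and $Q=B^2B^2$. Give $Q$ the filtration $Q\cap F_mB$. Its graded pieces $\mathrm{gr}_mQ=(Q\cap F_mB)/(Q\cap F_{m-1}B)$ embed in $F_mB/F_{m-1}B\cong A_m$. By Lemma~\ref{lem:leading}, for $a\in A_m$ and $b\in A_n$ the image of $\varphi_*(a)\varphi_*(b)$ in $F_{m+n}B/F_{m+n-1}B\cong A_{m+n}$ is $ab$: for $a,b\in A^2_2$ this gives $\mathrm{gr}_4Q\supseteq A^2_2A^2_2$, and for $a\in A^2_1$, $b\in A^2_2$ it gives $\mathrm{gr}_3Q\supseteq A^2_1A^2_2$. By Lemmas~\ref{lem:prod} and~\ref{lem:tau},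 $Q\cap F_2B$ contains the nonzero element $\varphi_*[\alpha]\varphi_*[\beta]$. Adding up and using \eqref{eq:AA},
\[
\dim B^2B^2\ \ge\ \dim A^2_2A^2_2+\dim A^2_1A^2_2+1\ =\ \dim A^2A^2+1 .
\]
An isomorphism of graded algebras $A\cong B$ would map $A^2A^2$ onto $B^2B^2$. So there is none.\qed

\begin{remark}
By Proposition~\ref{prop:low}, $A^0=k$, and so $B^0=k$ as well. For $\mathfrak h$ the invariants and the center are trivial; the difference between $A$ and $B$ is detected by the product $H^2\otimes H^2\to H^4$.
\end{remark}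

\section{Degree zero: proof of Theorem~\ref{thm:zero}}\label{sec:zero}

Let $\mathfrak g$ be any Lie algebra over $k$. Traces of powers of $\mathrm{ad}\,x$ on $\mathfrak g$ need not exist. The point is that an invariant polynomial only involves finite-dimensional ideals, and on those the Duflo operators are compatible with each other.

For $\lambda\in\mathfrak g^*$ let $\partial_\lambda$ be the derivation of $S(\mathfrak g)$ with $\partial_\lambda y=\lambda(y)$ for $y\in\mathfrak g$; thus elements $D\in S(\mathfrak g^*)$ act on $S(\mathfrak g)$ as constant-coefficient differential operators. For $x\in\mathfrak g$ the commutator of $x\cdot$ with $\partial_\lambda$ is a derivation sending $y\in\mathfrak g$ to $-\lambda([x,y])=(x\cdot\lambda)(y)$. Hence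
\begin{equation}\label{eq:xD}
x\cdot(Dz)=(x\cdot D)z+D(x\cdot z)\qquad(z\in S(\mathfrak g)).
\end{equation}
If $V$ is a finite-dimensional ideal of $\mathfrak g$, the same argument gives \eqref{eq:xD} for $x\in\mathfrak g$, $D\in\widehat S(V^*)$ and $z\in S(V)$.

\begin{lemma}\label{lem:ideals}
$S(\mathfrak g)^{\mathfrak g}=\bigcup_VS(V)^{\mathfrak g}$, a directed union over the finite-dimensional ideals $V$ of $\mathfrak g$.
\end{lemma}

\begin{proof}
The union is directed because sums of finite-dimensional ideals are finite-dimensional ideals. Let $z=\sum_mz_m\in S(\mathfrak g)^{\mathfrak g}$ with $z_m\in S^m(W)$ for some finite-dimensional subspace $W\subset\mathfrak g$. Each $z_m$ is invariant. Let $V_z\subset W$ be the span of all $Dz_m$ with $m\ge1$ and $D\in S^{m-1}(\mathfrak g^*)$. By \eqref{eq:xD}, $x\cdot(Dz_m)=(x\cdot D)z_m\in V_z$ for $x\in\mathfrak g$, so $V_z$ is a finite-dimensional ideal.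

Let $\lambda\in\mathfrak g^*$ vanish on $V_z$ and let $m\ge1$. Then $D\,\partial_\lambda z_m=\lambda(Dz_m)=0$ for all $D\in S^{m-1}(\mathfrak g^*)$. As $\partial_\lambda z_m\in S^{m-1}(W)$ and the characteristic is $0$, it follows that $\partial_\lambda z_m=0$. Choose a basis of $W$ extending one of $V_z$. Taking for $\lambda$ extensions to $\mathfrak g$ of the coordinates on $W$ that vanish on $V_z$, we see that $z_m$ does not involve the additional basis vectors, that is, $z\in S(V_z)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]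
\emph{The Duflo operators glue.} For a finite-dimensional ideal $V$ let $j_V$ be the series \eqref{eq:j} of the Lie algebra $V$. Let $V\subset W$ be finite-dimensional ideals of $\mathfrak g$ and $x\in V$. Since $V$ is an ideal, $\mathrm{ad}\,x(W)\subset V$, so $\mathrm{Tr}_W((\mathrm{ad}\,x)^{2i})=\mathrm{Tr}_V((\mathrm{ad}\,x)^{2i})$ for $i\ge1$. Hence $j_W^{1/2}|_V=j_V^{1/2}$. Since $\partial_\lambda$ on $S(V)$ depends only on $\lambda|_V$, the Duflo operators of $W$ and of $V$ agree on $S(V)$. So they glue to an operator $\varphi_{\rm strange}$ on $S(\mathfrak f)$, where $\mathfrak f$ is the sum of all finite-dimensional ideals.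

\emph{It is $\mathfrak g$-equivariant and invertible.} An element of $\mathfrak g$ acts on the ideal $V$ by a derivation $\delta$, and $\mathrm{ad}(\delta x)=[\delta,\mathrm{ad}\,x]$ on $V$ for $x\in V$. So the derivative of $\mathrm{Tr}_{2i}$ along $\delta$ is
\[
2i\,\mathrm{Tr}\big([\delta,\mathrm{ad}\,x](\mathrm{ad}\,x)^{2i-1}\big)=\mathrm{Tr}\big([\delta,(\mathrm{ad}\,x)^{2i}]\big)=0 .
\]
Thus $j_V^{1/2}$ is $\mathfrak g$-invariant, and by \eqref{eq:xD} the operator $\varphi_{\rm strange}$ commutes with $\mathfrak g$ on $S(V)$. Its inverse on $S(V)$ is the operator given by $j_V^{-1/2}$, which is equivariant for the same reason. Hence $\varphi_{\rm strange}$ is bijective on each $S(V)^{\mathfrak g}$, and by Lemma~\ref{lem:ideals} on $S(\mathfrak g)^{\mathfrak g}$. Since $\varphi_{\rm PBW}$ maps $S(\mathfrak g)^{\mathfrak g}$ bijectively onto $\mathcal U(\mathfrak g)^{\mathfrak g}=Z(\mathcal U(\mathfrak g))$, the composite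
\[
\varphi_{\rm PBW}\circ\varphi_{\rm strange}:S(\mathfrak g)^{\mathfrak g}\to Z(\mathcal U(\mathfrak g))
\]
is bijective.

\emph{It is multiplicative.} By Lemma~\ref{lem:ideals} any two elements of $S(\mathfrak g)^{\mathfrak g}$ lie in one $S(V)^{\mathfrak g}\subset S(V)^V$. On $S(V)$ the symmetrization map of $\mathfrak g$ restricts to that of $V$, with values in $\mathcal U(V)\subset\mathcal U(\mathfrak g)$, and $\varphi_{\rm strange}$ restricts to the Duflo operator of $V$. So multiplicativity is Duflo's theorem for the finite-dimensional Lie algebra $V$.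
\end{proof}

\begin{thebibliography}{9}
\bibitem{Shoikhet} Boris Shoikhet, \emph{Vanishing of the Kontsevich integrals of the wheels}, arXiv:math/0007080 (2000).
\end{thebibliography}

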